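# Graphs Whose Matching Powers Are All Cohen–Macaulay

Take a finite simple graph $G$ and, for each $k$, form the ideal generated by all products of $k$ pairwise disjoint edges. For $k=1$ this is the usual edge ideal. The largest interesting $k$ is the size of a maximum matching. For which graphs are all these ideals Cohen–Macaulay?

Two families come to mind. In a complete graph every set of $2k$ vertices carries a $k$-matching, so the ideals are as symmetric as they can be. Among forests, those with a Cohen–Macaulay edge ideal have a simple explicit shape, and one may hope that the higher ideals behave well too. So a first guess is: **complete graphs, Cohen–Macaulay forests, and nothing else.** We shall see by hand that this guess is right up to four vertices and wrong at five. The precise question is then: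

*Is it true that for all $n\ge 5$, up to isomorphism, there are exactly two graphs on $n$ non-isolated vertices, not isomorphic to $K_n$ and not isomorphic to a Cohen–Macaulay forest, for which all the matching powers of their edge ideals are Cohen–Macaulay?*

The answer is yes. The question is posed over $\mathbb Q$, but the proof works over any field $K$, which we fix from now on.

## 1. Matching powers and sets with small matching number

Let $G$ have vertex set $V$, let $S=K[x_i: i\in V]$, and let $I(G)=(x_ix_j:\{i,j\}\in E(G))$. A graph is called Cohen–Macaulay (CM) if $S/I(G)$ is a CM ring. A CM forest is a forest that is a CM graph. An isolated vertex only adds a variable to $S/I$, which does not affect Cohen–Macaulayness, so **all graphs below have no isolated vertices, and $n=|V|$.**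

**Definition (matching power).** For a monomial ideal $I$ with minimal monomial generators $\mathcal G(I)$, the ideal $I^{[k]}$ is generated by all products $u_1\cdots u_k$ of elements of $\mathcal G(I)$ with pairwise disjoint supports. For $I=I(G)$ the generators are the products of the edges of the $k$-matchings of $G$. So $I(G)^{[k]}\ne0$ exactly when $1\le k\le\nu(G)$, where $\nu(G)$ is the matching number. "All matching powers of $I(G)$ are CM" means that $I(G)^{[k]}$ is CM for $1\le k\le \nu(G)$.

For example, the path $a-b-c-d$ has $I^{[1]}=(ab,bc,cd)$ and $I^{[2]}=(abcd)$, the second from the matching $\{ab,cd\}$.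

For $X\subseteq V$ write $\nu(X)=\nu(G[X])$, and $\nu=\nu(G)$. Call $X$ *good* if $G[X]$ has a perfect matching. A squarefree monomial $\prod_{i\in X}x_i$ lies in $I(G)^{[k]}$ if and only if $G[X]$ contains a $k$-matching. Hence, for $1\le k\le\nu$, $I(G)^{[k]}$ is the Stanley–Reisner ideal of
$$\Delta_k=\{X\subseteq V:\ \nu(X)\le k-1\}.\tag{1}$$
In particular $\Delta_1$ is the independence complex of $G$: its faces are the independent sets. The whole talk is about the complexes $\Delta_1,\dots,\Delta_\nu$.

We use the following textbook facts. A complex is called CM if its Stanley–Reisner ring is CM.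

* *(Reisner.)* If $\Delta$ is CM, then it is pure (all facets have the same size), all its links are CM, and $\tilde H_i(\Delta;K)=0$ for $i<\dim\Delta$. So a CM complex of dimension at least $1$ is connected. If $\dim\Delta=2$, the reduced Euler characteristic $\tilde\chi(\Delta)=-1+f_0-f_1+f_2$ equals $\dim\tilde H_2(\Delta;K)\ge0$. A $1$-dimensional complex is CM if and only if it is connected. A $0$-dimensional complex is CM.
* Skeleta of a simplex are CM.
* *(Combinatorial Alexander duality.)* For a complex $\Sigma$ on a set $B$ of $b$ vertices, put $\Sigma^\vee=\{T\subseteq B: B\setminus T\notin\Sigma\}$. Then $\tilde H_i(\Sigma^\vee)\cong\tilde H^{\,b-i-3}(\Sigma)$. Example: if $\Sigma$ is the 4-cycle $1,2,3,4$, the sets $T$ of size two in $\Sigma^\vee$ are those with complement a non-edge, namely $\{1,3\}$ and $\{2,4\}$. So $\Sigma^\vee$ is two disjoint edges, and $\tilde H_0(\Sigma^\vee)\cong K\cong\tilde H^1(\Sigma)$.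
* *(Hall's theorem.)* If $|N(J)|\ge|J|$ for every subset $J$ of an independent set $I$, then some matching matches all of $I$ into $V\setminus I$.
* *(Gallai's lemma; see Lovász–Plummer, Matching Theory.)* If a graph $Q$ is connected and $\nu(Q-v)=\nu(Q)$ for every vertex $v$, then $Q$ is factor-critical.

**Definition (factor-critical).** A graph $Q$ is *factor-critical* (f.c.) if $Q-v$ has a perfect matching for every vertex $v$. Odd cycles are f.c., and so is a single vertex. The path on three vertices is not: deleting the middle vertex leaves two isolated vertices.

**Lemma 1.** Let $Q$ be f.c. with $2j+1\ge3$ vertices. Then $\nu(Q)=j$, $Q$ has no isolated vertex, and every independent set of $Q$ has at most $j$ elements.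

*Proof.* The value of $\nu(Q)$ is clear. If $v$ were isolated, then $Q-x$ with $x\ne v$ would have no perfect matching. If $T$ is independent, then $T\ne V(Q)$ since $Q$ has an edge. Pick $x\notin T$. A perfect matching of $Q-x$ has $j$ edges, covers $T$, and each edge contains at most one vertex of $T$. $\square$

If $\nu(G-v)=\nu(G)$ for all $v$ in a possibly disconnected graph, the same holds in each component, because $\nu$ is additive over components. So Gallai's lemma then says that all components are f.c., with singletons allowed.

## 2. The guess on two, three, four and five vertices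

**$n=2,3$.** The graphs are $K_2$, the path $P_3$ and $K_3$. For $K_2$ and $K_3$ we have $\nu=1$, and $\Delta_1$ consists of isolated points, so it is CM. For $P_3$ the facets of $\Delta_1$ are the middle vertex alone and the pair of ends. It is not pure, hence not CM.

**$n=4$.** There are $11$ graphs on four vertices. Those with an isolated vertex correspond to the $4$ graphs on three vertices. The seven remaining ones are as follows.

* $2K_2$, with ideals $(ab,cd)$ and $(abcd)$, a complete intersection and a principal ideal: all powers CM.
* $P_4$, that is $a-b-c-d$. The facets of $\Delta_1$ are $\{a,c\},\{a,d\},\{b,d\}$, a connected graph. And $I^{[2]}=(abcd)$. All powers CM.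
* $K_{1,3}$: the center is a facet of $\Delta_1$ of size $1$, the leaves form one of size $3$. Not CM.
* $C_4$: $\Delta_1$ is two disjoint edges. Not CM.
* A triangle $abc$ with a pendant vertex $d$ attached to $c$: the facets are $\{c\},\{a,d\},\{b,d\}$. Not pure.
* $K_4$ minus an edge $ab$: the facets are $\{a,b\}$ and the two other single vertices. Not pure.
* $K_4$: $\Delta_1$ is four points and $I^{[2]}$ is principal. All powers CM.

The survivors on at most four vertices are $K_2,K_3,K_4,2K_2,P_4$, and the last two are forests. The guess holds.

**$n=5$: the cycle $C_5$.** The non-adjacent pairs of $C_5$ form again a 5-cycle, and there is no independent triple. So $\Delta_1$ is a 5-cycle, which is connected, hence CM. Deleting any vertex of $C_5$ leaves a path on four vertices, which has a perfect matching. So $\Delta_2$ consists of all sets of size at most $3$, a skeleton of a simplex. All matching powers of $I(C_5)$ are CM. **The guess is wrong.**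

How should it be corrected? Perhaps by adding all odd cycles. Try $C_7$. Its independence complex is 2-dimensional with $f_0=7$ and $f_1=21-7=14$. An independent triple cuts the cycle into three gaps of length at least $2$ with sum $7$, hence lengths $2,2,3$ in some order, and it is determined by the position of the gap of length $3$. So $f_2=7$, and
$$\tilde\chi(\Delta_1(C_7))=-1+7-14+7=-1<0.\tag{2}$$
So $C_7$ is not CM, and odd cycles are the wrong family. But $C_5$ is also its own complement, which suggests complements of cycles. Look also at the complement of the path $1-2-3-4-5$. Its edges are $13,14,15,24,25,35$. Its complex $\Delta_1$ is the path itself, which is connected. Every 4-set is good: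
$$1234\ni 13,24;\quad 1235\ni13,25;\quad 1245\ni14,25;\quad 1345\ni14,35;\quad 2345\ni24,35.$$
So again $\Delta_2$ is the set of all sets of size at most $3$, and all powers are CM.

## 3. Complements of paths and cycles

**Theorem A.** Let $n\ge5$. If $G\not\cong K_n$ is not a CM forest and all matching powers of $I(G)$ are CM, then $G\cong\overline{P_n}$ or $G\cong\overline{C_n}$. Conversely, these two graphs are non-isomorphic, are neither complete nor forests, have no isolated vertices, and all their matching powers are CM.

**Theorem B.** A graph $G$ on $n\ge2$ vertices without isolated vertices has all matching powers CM if and only if $G$ is $K_n$, or a CM forest, or $\overline{P_n}$ or $\overline{C_n}$ with $n\ge5$.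

Theorem A answers the question: yes. Its converse half is easy.

**Proposition 2.** The converse statement in Theorem A holds.

*Proof.* Let $F=P_n$ or $C_n$ with $n\ge5$, and $G=\overline F$. Then $F$ is connected, triangle-free and has maximum degree at most $2$. So $G$ has no isolated vertices. The independent sets of $G$ are the cliques of $F$, so $\Delta_1=F$ is a connected 1-dimensional complex, hence CM.

*Every 4-set $Y$ is good.* Otherwise each of the three perfect matchings of the complete graph on $Y$ has an edge in $F$. Two edges on $Y$ coming from different perfect matchings intersect. So $F$ contains three pairwise intersecting edges on $Y$, which form a triangle or a $K_{1,3}$. Neither exists in $F$.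

*Every $2k$-set with $k\ge2$ is good.* For $k\ge3$ any three of its vertices span an edge of $G$, as $F$ is triangle-free. Delete the endpoints of such an edge and use induction. So $\nu=\lfloor n/2\rfloor$, and for $2\le k\le\nu$ the complex $\Delta_k$ consists of all sets of size at most $2k-1$, a skeleton of a simplex.

Finally, $G$ is not complete. Both $\overline{P_n}$, and $\overline{C_n}$ for $n\ge6$, contain the triangle on $1,3,5$, while $\overline{C_5}\cong C_5$. So $G$ is not a forest. The two graphs have different numbers of edges. $\square$

The rest of the talk, up to Section 9, proves the first half of Theorem A. **From now on, through Section 9, all matching powers of $I(G)$ are assumed CM.**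

## 4. What the two highest powers say

**Proposition 3.** Either $G$ has a perfect matching, or $n$ is odd and $G$ is f.c.

*Proof.* We use only that $\Delta_\nu$ is CM.

**Step 1: every vertex $v$ lies in some maximum matching.** If a maximum matching misses $v$ and $u$ is a neighbor of $v$, then $u$ is covered, for otherwise we could add $uv$. Replace the edge at $u$ by $uv$.

**Step 2: if some vertex lies in all maximum matchings, there is a perfect matching.** Let $v$ be such a vertex. Then $V\setminus\{v\}$ is a face of $\Delta_\nu$. As $V$ is not a face, $V\setminus\{v\}$ is a facet, and by purity all facets have size $n-1$. Let $W$ be the set of those $u$ for which $V\setminus\{u\}$ is a facet. A set $X$ is a nonface if and only if it lies in none of these facets, that is, if and only if $X\supseteq W$. So $W$ is the only minimal nonface. But the minimal nonfaces of $\Delta_\nu$ are exactly the vertex sets of the maximum matchings. So all maximum matchings have vertex set $W$, and by Step 1, $W=V$.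

**Step 3: otherwise $G$ is connected and f.c.** Now $\nu(G-v)=\nu(G)$ for all $v$. By Gallai's lemma the components $V_1,\dots,V_c$ are f.c. They have $|V_i|\ge3$, since there are no isolated vertices. We describe $\Delta_\nu$. If $|V_i\setminus X|\le1$ for all $i$, then $\nu(X)=\sum_i(|V_i|-1)/2=\nu$. If $|V_i\setminus X|\ge2$ for some $i$, then $|X\cap V_i|\le|V_i|-2$, so $\nu(X\cap V_i)\le(|V_i|-3)/2$ and $\nu(X)<\nu$. Hence $X\in\Delta_\nu$ if and only if $|V_i\setminus X|\ge2$ for some $i$.

Suppose $c\ge2$ and take distinct $a,b\in V_1$ and distinct $a',b'\in V_2$. The set $V\setminus\{a,b,a',b'\}$ is a face, and a subset $T$ of $\{a,b,a',b'\}$ is in its link if and only if the complement of $T$ in this 4-set contains $\{a,b\}$ or $\{a',b'\}$. So the link consists of the two disjoint edges $\{a',b'\}$ and $\{a,b\}$. It is 1-dimensional and disconnected, a contradiction. So $c=1$ and $n$ is odd. $\square$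

When $G$ has a perfect matching the top ideal is principal and carries no further information. So we look one step lower. Let $G$ have a perfect matching, $n=2\nu\ge4$, and let $H$ be the graph on $V$ with
$$e\in E(H)\iff V\setminus e\text{ is good}.$$
A set $X$ has $\nu(X)\ge\nu-1$ if and only if it contains a good set of size $n-2$. So
$$X\in\Delta_{\nu-1}\iff X\not\supseteq V\setminus e\ \text{ for all } e\in E(H).\tag{3}$$

**Proposition 4.** In this situation $H$ is complete or a forest. If $H$ is a forest, then $G$ is a CM forest.

*Proof.* **Step 1: the facet size.** The edges of a perfect matching of $G$ lie in $H$, so $H$ covers every vertex, and by (3) no $V\setminus\{i\}$ is a face. Suppose $H$ is not complete. For a non-edge $ij$ of $H$, the set $V\setminus\{i,j\}$ is a face, hence a facet. By purity all facets of $\Delta_{\nu-1}$ have size $n-2$.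

**Step 2: cycles in $H$ are excluded.** Suppose $H$ is not complete and has a cycle. Let $B$ be the vertex set of a shortest one, $|B|=b$; it is induced. By (3), $V\setminus B$ is a face, because no edge contains $B$.

If $b=3$, adding any vertex of $B$ to $V\setminus B$ gives $V\setminus e$ with $e\in E(H)$, a nonface. So $V\setminus B$ is a facet of size $n-3$, contradicting Step 1.

If $b\ge4$, then by (3) the link of $V\setminus B$ is
$$\{T\subseteq B:\ B\setminus T\text{ is not contained in an edge of }H\}.$$
A subset of $B$ lies in an edge of $H$ exactly when it is empty, a vertex, or an edge of the cycle $H[B]$, that is, a face of the circle $H[B]$. So the link is the Alexander dual of this circle. The cycle has a non-edge, since $b\ge4$, so the largest faces of the link have size $b-2$ and its dimension is $b-3$. But $\tilde H_{b-4}\cong\tilde H^{\,b-(b-4)-3}(\text{circle})=\tilde H^1(\text{circle})\ne0$. This contradicts Reisner's criterion for the link.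

**Step 3: $G$ embeds in $H$.** Let $M$ be a perfect matching of $G$ and $\sigma$ the involution of $V$ exchanging $M$-partners. If $uv\in E(G)$, then $\sigma(u)\sigma(v)\in E(H)$. This is clear for $uv\in M$. Otherwise $(M\setminus\{u\sigma(u),v\sigma(v)\})\cup\{uv\}$ is a perfect matching of $V\setminus\{\sigma(u),\sigma(v)\}$. So $\sigma$ embeds $G$ into $H$. If $H$ is a forest, so is $G$, and it is CM by the case $k=1$. $\square$

Hence, if $n\ge5$ and $G$ is not a CM forest, then:

$(\ast)$ *if $n$ is odd, every $(n-1)$-subset of $V$ is good; if $n$ is even, $G$ has a perfect matching and every $(n-2)$-subset is good.*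

**Until the end of Section 9 assume $n\ge5$ and $(\ast)$.** Two consequences will be used.

**Lemma 5.** (a) $G$ is connected. (b) $|N(J)|\ge|J|+1$ for every nonempty independent set $J$.

*Proof.* (a) Suppose $Y\neq Y'$ are components. Let $n$ be odd. Deleting a vertex of $Y$ leaves a good set, so $|Y|$ is odd. Deleting instead a vertex of $Y'$ shows that $|Y|$ is even, a contradiction. Let $n$ be even. Deleting one vertex from each of $Y,Y'$ shows that $|Y|$ is odd. Deleting two vertices of $Y$ (it has at least two) shows that $|Y|$ is even, a contradiction.

(b) Pick $v\in N(J)$. If $n$ is odd, a perfect matching of $G-v$ matches $J$ into $N(J)\setminus\{v\}$. Let $n$ be even. Then $V\ne J\cup\{v\}$. Otherwise deleting $v$ and one vertex of $J$ would leave a nonempty independent set of size $n-2$, which is not good. Pick $w\notin J\cup\{v\}$. A perfect matching of $G-v-w$ matches $J$ into $N(J)\setminus\{v\}$. $\square$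

## 5. A seven-vertex graph that passes at both ends

We now know that $\Delta_1$ is CM, and we have extracted $(\ast)$ from the top. It is natural to hope that these two ends determine $G$. They do not.

Let $F$ be the tree with center $v$ and three legs $v-a-a'$, $v-b-b'$, $v-c-c'$, and $G=\overline F$, so $n=7$. Since $F$ is connected and triangle-free, $\Delta_1=F$ is CM. Every 6-subset is good; up to symmetry we delete one of $v,a,a'$:
$$G-v:\ ab',\,bc',\,ca';\qquad G-a:\ va',\,bc',\,cb';\qquad G-a':\ vb',\,ac',\,bc.$$
So $\nu=3$, $\Delta_3$ consists of all sets of size at most $5$, and it is CM. Thus $I(G)^{[1]}$ and $I(G)^{[3]}$ are CM and $(\ast)$ holds, but $G$ is none of the graphs in Theorem A.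

The middle power $k=2$ rejects it. In $G[\{v,a,b,c\}]$ the vertex $v$ is isolated, so $\{v,a,b,c\}$ is a face of $\Delta_2$ of size $4$. On the other hand $\{a',b',c'\}$ is a facet of size $3$: adding $v$ gives the matching $va',b'c'$, adding $a$ gives $ab',a'c'$, and $b$, $c$ are symmetric. So $\Delta_2$ is not pure.

Hence the middle powers must enter. A complex $\Delta_k$ in the middle is hard to describe, but its purity is a single number, the common facet size. The plan is to follow this number from $k=1$ up to the top, where $(\ast)$ tells its value. It turns out that it has no freedom at all.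

## 6. The deficiency drops by one until it reaches one

Let $d_k$ be the common size of the facets of $\Delta_k$, and
$$a_k=d_k-2(k-1)\qquad(1\le k\le\nu).$$
A facet $X$ of $\Delta_k$ has $\nu(X)=k-1$. Indeed $X\ne V$, and adding a vertex raises $\nu$ by at most $1$, so $\nu(X)<k-1$ would contradict maximality. So $a_k$ is the number of vertices of a facet of $\Delta_k$ that a maximum matching of the facet leaves uncovered. Put $r=\alpha(G)$, the largest size of an independent set. Then $r=d_1=a_1$. As examples, $a=(2,1,\dots,1)$ for the graphs of Proposition 2, and $a=(1,\dots,1)$ for $K_n$.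

**Lemma 6.** $a_{k+1}\in\{a_k-1,a_k\}$ for $1\le k<\nu$. Moreover $a_\nu=1$ if $n$ is odd, and $a_{\nu-1}=1$ if $n$ is even.

*Proof.* Adding a vertex to a facet of $\Delta_k$ gives a face of $\Delta_{k+1}$, so $d_{k+1}\ge d_k+1$. Conversely, let $X$ be a facet of $\Delta_{k+1}$, so $\nu(X)=k\ge1$, and let $uv$ be any edge of $G[X]$. A $k$-matching of $X\setminus\{u,v\}$ together with $uv$ would be a $(k+1)$-matching of $X$. So $\nu(X\setminus\{u,v\})\le k-1$, hence $X\setminus\{u,v\}\in\Delta_k$ and $d_k\ge d_{k+1}-2$. Together, $a_{k+1}=d_{k+1}-2k$ lies between $a_k-1$ and $a_k$.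

If $n$ is odd, $\nu=(n-1)/2$. By $(\ast)$ all $(n-1)$-sets are nonfaces of $\Delta_\nu$, and sets of size $n-2$ are faces. So $d_\nu=n-2$ and $a_\nu=n-2-(n-3)=1$. If $n$ is even, $\nu=n/2$. By $(\ast)$ all $(n-2)$-sets are nonfaces of $\Delta_{\nu-1}$, and sets of size $n-3$ are faces. So $d_{\nu-1}=n-3$ and $a_{\nu-1}=n-3-(n-4)=1$. $\square$

If $r=1$, then $G=K_n$. **From now on assume $r\ge2$.**

**Proposition 7.** If $k<\nu$ and $a_k\ge2$, then $a_{k+1}=a_k-1$.

*Proof.* Let $k$ be the smallest counterexample, so $a_{k+1}=a_k\ge2$. Since the sequence is non-increasing, $a_i\ge2$ for all $i\le k$, and by minimality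
$$a_i=r-i+1,\quad d_i=r+i-1\quad(i\le k),\qquad d_{k+1}=r+k+1,\qquad r\ge k+1.$$

**Step 1: facets of $\Delta_{k+1}$ split into f.c. pieces.** Let $X$ be such a facet, so $\nu(X)=k$ and $|X|=r+k+1$. If $\nu(X\setminus\{v\})=k-1$ for some $v\in X$, then $X\setminus\{v\}\in\Delta_k$ has size $r+k>d_k$, a contradiction. So deleting a vertex never lowers $\nu(X)$, and by Gallai's lemma all components of $G[X]$ are f.c. Let their sizes be $2m_i+1$. Then $\sum m_i=k$, and there are $|X|-2k=r-k+1$ components.

**Step 2: a maximum independent set is matched without extra edges.** Let $I$ be an independent set with $|I|=r$. By Lemma 5(b) and Hall's theorem there is a matching $a\mapsto w_a$ of $I$ into $V\setminus I$. Fix any such matching. We show that $N(w_a)\cap I=\{a\}$ for all $a\in I$.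

Let $I'\subseteq I$ with $|I'|=k$. The set $I\cup\{w_a:a\in I'\}$ has matching number $k$, since each of its edges contains one of the $k$ vertices $w_a$. So it lies in a facet $X$ of $\Delta_{k+1}$, and we use the notation of Step 1. By Lemma 1 a component with $m_i\ge1$ contains at most $m_i$ vertices of $I$, and a singleton at most one. So
$$r=|I|\le\sum_i\max(m_i,1)=k+\#\{i:m_i=0\}.$$
At least $r-k$ of the $r-k+1$ components are singletons. As $k\ge1$, not all are. So there is exactly one non-singleton component $Y$, with $|Y|=2k+1$, and $r-k$ singletons. Since $|I\cap Y|\le k$, all singletons lie in $I$ and $|I\cap Y|=k$. For $a\in I'$ the adjacent vertices $a,w_a$ lie in a component with an edge, that is, in $Y$. So $I'\subseteq I\cap Y$, and both have size $k$, hence $I\cap Y=I'$. All neighbors of $w_a$ in $X$ lie in $Y$, so $N(w_a)\cap I\subseteq I'$.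

This holds for every $k$-subset $I'$ of $I$ containing $a$. As $k\le r-1$, the intersection of these subsets is $\{a\}$.

**Step 3: every $w\notin I$ has exactly one neighbor in $I$.** It has some neighbor $a\in I$, since $\alpha(G)=r$. If $w$ is one of the chosen vertices, use Step 2. If not, replace $w_a$ by $w$ and apply Step 2 to the new matching.

**Step 4: $G$ is complete.** Suppose $u,u'$ are distinct, nonadjacent, and have a common neighbor $w$. Extend $\{u,u'\}$ to a maximal independent set $I$. It has size $r$ because $\Delta_1$ is pure. Then $w\notin I$ has two neighbors in $I$, contradicting Step 3. So any two vertices with a common neighbor are adjacent, hence all components of $G$ are complete. By Lemma 5(a), $G$ is complete, contradicting $r\ge2$. $\square$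

So the sequence $a_1=r,a_2,\dots$ drops by exactly one until it reaches $1$, and by Lemma 6 it does reach $1$, at an index at most $\nu$ ($n$ odd) or at most $\nu-1$ ($n$ even). The first index with value $1$ is therefore $r$, and $r\le(n-1)/2$, respectively $r\le n/2-1$. We record the consequences.

* **(P1)** For $1\le k\le r$ all facets of $\Delta_k$ have size $d_k=r+k-1$.
* **(P2)** Every $2r$-subset of $V$ is good. Indeed $d_r=2r-1$, so a $2r$-set is a nonface of $\Delta_r$.
* **(P3)** $n\ge2r+1$.

## 7. Independence number two

Let $r=2$ and $F=\overline G$. Since $\alpha(G)=2$, the graph $F$ is triangle-free, so $\Delta_1=F$ is a 1-dimensional CM complex, and $F$ is connected. If a vertex $v$ had three $F$-neighbors $a,b,c$, then $v$ would be isolated in $G[\{v,a,b,c\}]$, contradicting (P2) for this 4-set. So $F$ is connected with maximum degree at most $2$: it is $P_n$ or $C_n$, and $G\cong\overline{P_n}$ or $\overline{C_n}$.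

This is the conclusion of Theorem A. It remains to prove:

**Proposition 8.** Under the standing assumptions, $r\ge3$ is impossible.

One might hope to do this from facet sizes alone. The cycle $C_7$, with $r=3$, shows that this cannot work, because all its complexes $\Delta_1,\Delta_2,\Delta_3$ are pure. For $\Delta_1$: a maximal independent set has gaps $2$ or $3$ with sum $7$, so it has three elements. For $\Delta_3$: $C_7$ is f.c., so the facets are all 5-sets. For $\Delta_2$: let $X$ be a facet. The components of $C_7[X]$ are paths; one has two or three vertices and the others are single vertices. If it is $c_1c_2c_3$, then exactly one of $c_5,c_6$ belongs to $X$. If it is $c_1c_2$, the rest of $X$ lies in $\{c_4,c_5,c_6\}$; it is not $\{c_5\}$, since then $c_3$ could be added, so it is $\{c_4,c_6\}$. Every facet has size $4$. So $a=(3,2,1)$, and only the Euler characteristic (2) rejects $C_7$. We must combine (P1)–(P3) with the homology of $\Delta_1$. The strategy: use (P1)–(P3) to force $G$ to be very close to a long induced odd cycle, and then eliminate the few graphs left.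

## 8. Well-covered graphs in which every $2r$-set is good

**Definition (well-covered).** A graph is *well-covered* if all its maximal independent sets have the same size; equivalently, its independence complex is pure. $C_5$ and $C_7$ are well-covered, $P_3$ is not.

In Sections 8 and 9 let $r\ge3$, and put $\delta=n-2r+1$, so $\delta\ge2$ by (P3). Our $G$ is well-covered. For an independent set $K$ write $N[K]=K\cup N(K)$ and $G_K=G-N[K]$ (and $G_v=G_{\{v\}}$). Its independence complex is the link of $K$ in $\Delta_1$. So $G_K$ is well-covered with $\alpha(G_K)=r-|K|$. For instance, in $C_7=c_1\cdots c_7$ the graph $G_{c_1}$ is the path $c_3c_4c_5c_6$.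

**Lemma 9.** A well-covered graph $\Gamma$ without isolated vertices has at least $2\alpha(\Gamma)$ vertices.

*Proof.* We show $|N(J)|\ge|J|$ for every independent $J$. For $J$ a maximum independent set, $N(J)=V(\Gamma)\setminus J$, and the lemma follows.

Let $J$ be a counterexample of minimal size. It is nonempty. Let $T$ be a maximal independent subset of $N(J)$; it is nonempty since $\Gamma$ has no isolated vertices. Put $J_0=J\setminus N(T)$ and $S=T\cup J_0$. Then $J_0\subsetneq J$, since every vertex of $T$ has a neighbor in $J$. The set $S$ is independent, and it is maximal independent in $\Gamma[J\cup N(J)]$: a vertex of $J\setminus J_0$ has a neighbor in $T$, and so does a vertex of $N(J)\setminus T$. By minimality of $J$, and because $J_0$ has no neighbor in $T$,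
$$|J_0|\le|N(J_0)|\le|N(J)\setminus T|,\qquad\text{so}\qquad |S|\le|N(J)|<|J|.$$
Extend $S$ to a maximal independent set $S\cup L$ of $\Gamma$ (disjoint union). By the maximality of $S$, $L$ is disjoint from $J\cup N(J)$. So $J\cup L$ is independent and larger than the maximal independent set $S\cup L$, contradicting well-coveredness. $\square$

**Lemma 10.** Let $K$ be independent, $1\le|K|=t\le r$, and let $Z$ be the set of isolated vertices of $G_K$. Then $|V(G_K)\setminus Z|=2(r-t-|Z|)$. In particular this number is even.

*Proof.* **Step 1: $|V(G_K)|\le2(r-t)$.** Otherwise choose $B\subseteq V(G_K)$ with $|B|=2(r-t)+1$, and a set $D$ of $t-1$ further vertices outside $K\cup B$. This is possible, as $t+|B|+(t-1)=2r<n$ by (P3). Then $K\cup B\cup D$ is a $2r$-set, so it has a perfect matching by (P2). The $t$ vertices of $K$ are adjacent neither to each other nor to $B$. So they are matched into $D$, which has only $t-1$ vertices, a contradiction.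

**Step 2: equality.** The set $K\cup Z$ is independent and $G_{K\cup Z}=G_K-Z$. Step 1 for $K\cup Z$ gives $|V(G_K)\setminus Z|\le2(r-t-|Z|)$. The graph $G_K-Z$ is well-covered with independence number $r-t-|Z|$, and it has no isolated vertices: a vertex outside $Z$ has a neighbor in $G_K$, which is itself not isolated. So Lemma 9 gives the reverse inequality. $\square$

For $K=\{v\}$, let $z_v$ be the number of isolated vertices of $G_v$. Lemma 10 says $n-1-\deg v=2(r-1-z_v)+z_v$, that is,
$$\deg v=\delta+z_v,\qquad z_v=\#\{z\notin N[v]:\ N(z)\subseteq N(v)\}.\tag{4}$$
In particular all degrees are at least $\delta$.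

**Lemma 11.** $G$ has no f.c. induced subgraph on $2j+1$ vertices for $1\le j\le r-2$.

*Proof.* Let $Q$ be the vertex set of one. Then $\nu(Q)=j$, so $Q\in\Delta_{j+1}$. By (P1), $Q$ lies in a facet $X$ of $\Delta_{j+1}$ with $|X|=r+j$ and $\nu(X)=j$. Put $K=X\setminus Q$, so $|K|=r-j-1\ge1$. The set $K$ is independent, since an edge inside $K$ together with a $j$-matching of $Q$ would give $\nu(X)\ge j+1$. There is no edge $yq$ with $y\in K$, $q\in Q$, since together with a perfect matching of $Q-q$ it would again give $\nu(X)\ge j+1$. So $Q\subseteq V(G_K)$, and $\alpha(G_K)=r-|K|=j+1$.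

Let $Z$ be as in Lemma 10. By Lemma 1, $Q$ contains no vertex of $Z$, so $2j+1\le2(j+1-|Z|)$. Hence $Z=\emptyset$ and $|V(G_K)|=2j+2$, so $V(G_K)=Q\cup\{w\}$ for one vertex $w$. It is not isolated, so it has a neighbor $x\in Q$. A maximal independent set of $G_K$ containing $x$ avoids $w$, so it lies in $Q$ and has at most $j$ elements by Lemma 1. This contradicts that $G_K$ is well-covered with $\alpha(G_K)=j+1$. $\square$

**A long shortest odd cycle.** $G$ is not bipartite, since otherwise one part would be an independent set of size at least $n/2>r$. Let $C$ be a shortest odd cycle, of length $2l+1$. It is induced, since a chord would split off a shorter odd cycle. It contains $l$ independent vertices, so $l\le r$. Since $C$ is f.c., Lemma 11 gives $l\in\{r-1,r\}$. So every odd cycle has length at least $2r-1\ge5$, and in particular $G$ is triangle-free.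

## 9. Eliminating the odd cycles of length $2r+1$ and $2r-1$

### 9.1. Length $2r+1$

By (4) each vertex of $C$ has at least $\delta-2=n-2r-1=|V\setminus C|$ neighbors outside $C$. So it is adjacent to all of $V\setminus C$. A vertex outside $C$ would then form a triangle with two consecutive vertices of $C$. As there are no triangles, $V=C$ and $G=C_{2r+1}=c_1c_2\cdots c_{2r+1}$.

If $r\ge4$, take $K=\{c_1,c_4\}$. Then $N[K]=\{c_{2r+1},c_1,c_2,c_3,c_4,c_5\}$ and $G_K$ is the path $c_6\cdots c_{2r}$. It has $2r-5\ge3$ vertices, an odd number, and no isolated vertex. This contradicts Lemma 10.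

If $r=3$, then $G=C_7$, which is excluded by (2).

### 9.2. Length $2r-1$: the edges leaving the cycle

Let $m=2r-1\ge5$, $C=c_0c_1\cdots c_{m-1}$ (indices mod $m$), and $O=V\setminus C$, so $|O|=n-2r+1=\delta$.

**Step 1: each $w\in O$ has one or two neighbors in $C$, and if two, they are $c_{i-1},c_{i+1}$ for some $i$.** The set $C\cup\{w\}$ has $2r$ elements, so it is good by (P2), and $w$ has a neighbor in $C$. Let $c,c'$ be two neighbors, joined along $C$ by an arc of odd length $a$ and an arc of even length $b$, $a+b=m$. Then $w$ with the odd arc is an odd cycle of length $a+2$. So $a+2\ge m=a+b$, hence $b=2$. If there were three neighbors, the indices would pairwise differ by $\pm2$ mod $m$. The three cyclic differences sum to $0$, so one of $\pm2\pm2\pm2\in\{\pm2,\pm6\}$ would be divisible by $m$. This is impossible for odd $m\ge5$.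

**Step 2: $\delta=2$, or $\delta=3$ and $r=3$.** Each $c_i$ has exactly two neighbors in $C$ and degree at least $\delta$, so it has at least $\delta-2$ neighbors in $O$. Counting edges between $C$ and $O$ gives
$$(2r-1)(\delta-2)\le2\delta.$$
For $\delta\ge4$ we have $2\delta/(\delta-2)\le4$, so $2r-1\le4$, impossible. For $\delta=3$ we get $2r-1\le6$, so $r=3$.

**Step 3: $\delta=3$, $r=3$ is impossible.** Here $n=\delta+2r-1=8$. By (4) all degrees are at least $3$. Since $N(v)$ is independent (no triangles), all degrees are at most $\alpha(G)=3$. So $G$ is cubic with $12$ edges. For each $v$, the independent set $N(v)$ meets exactly $9$ edges, and these include the three edges at $v$. So $G_v$ has $4$ vertices and $12-9=3$ edges, and $6-3=3$ pairs of nonadjacent vertices. Hence exactly three independent triples contain $v$, and $f_2=8\cdot3/3=8$. With $f_0=8$ and $f_1=28-12=16$,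
$$\tilde\chi(\Delta_1)=-1+8-16+8=-1<0,$$
contradicting that the 2-dimensional complex $\Delta_1$ is CM.

There remains $\delta=2$: then $n=2r+1$, $O=\{w,w'\}$, and all degrees are at least $2$.

### 9.3. Two outer vertices that are not adjacent

Suppose $w\not\sim w'$. By Step 1 and the degree bound, each has exactly two neighbors, both in $C$. Let $N(w)=\{c_0,c_2\}$. The set $J=\{w,c_1\}$ is independent and $N(J)\subseteq\{c_0,c_2,w'\}$. Lemma 5(b) gives $|N(J)|\ge3$, so $w'\in N(J)$, and thus $w'\sim c_1$. By Step 1, $N(w')=\{c_1,c_3\}$ or $\{c_1,c_{-1}\}$. The reflection $c_i\mapsto c_{2-i}$ preserves $N(w)$ and exchanges the two possibilities, so we may assume $N(w')=\{c_1,c_3\}$.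

Then $N(c_0)=\{c_1,c_{-1},w\}$. So $G_{c_0}$ consists of the path $c_2\cdots c_{m-2}$, which has $m-3\ge2$ vertices and contains $c_3$, and of $w'\sim c_3$. It has no isolated vertices and $m-2$ vertices, an odd number. This contradicts Lemma 10.

### 9.4. Two outer vertices that are adjacent

Suppose $w\sim w'$. Let $A=N(w)\cap C$ and $A'=N(w')\cap C$. These are nonempty by Step 1, and disjoint as there are no triangles.

**Step 4: if $c_i\in A$, then $A'\subseteq\{c_{i-1},c_{i+1}\}$, and symmetrically.** Let $c_i\in A$. Then $N(c_i)=\{c_{i-1},c_{i+1},w\}$ has $3=\delta+1$ elements. By (4) there is $z\notin N[c_i]$ with $N(z)\subseteq\{c_{i-1},c_{i+1},w\}$. If $z=c_h$, then $\{c_{h-1},c_{h+1}\}=\{c_{i-1},c_{i+1}\}$. Either $h=i$, which is excluded, or $h-1\equiv i+1$ and $h+1\equiv i-1$, so $m\mid4$, impossible. Also $z\ne w$, since $w\in N(c_i)$. So $z=w'$, and $A'\subseteq\{c_{i-1},c_{i+1}\}$. Exchanging $w$ and $w'$ gives: $c_i\in A'$ implies $A\subseteq\{c_{i-1},c_{i+1}\}$.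

**Step 5: normal form.** If $A$ has two elements, $A=\{c_{i-1},c_{i+1}\}$ by Step 1, and Step 4 gives $A'\subseteq\{c_{i-2},c_i\}\cap\{c_i,c_{i+2}\}=\{c_i\}$, because $m\nmid4$. So one of $A,A'$ is a singleton. After exchanging $w,w'$ and rotating, $A=\{c_0\}$. Then $A'\subseteq\{c_1,c_{-1}\}$, and after a reflection $A'=\{c_1\}$ or $A'=\{c_1,c_{-1}\}$.

**Step 6: $r\ge4$ is impossible.** Now $m\ge7$. Let $K=\{c_2,c_5\}$. Since $A\cup A'\subseteq\{c_{m-1},c_0,c_1\}$, neither $c_2$ nor $c_5$ has a neighbor in $O$, so $N[K]=\{c_1,\dots,c_6\}$. So $G_K$ has the $m-4$ vertices $c_7,\dots,c_{m-1},c_0,w,w'$, an odd number. It contains the path $c_7\cdots c_{m-1}c_0ww'$ (which is $c_0ww'$ if $m=7$) through all of them, so it has no isolated vertex. This contradicts Lemma 10.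

**Step 7: $r=3$ is impossible.** Now $m=5$, $A\cup A'\subseteq\{c_4,c_0,c_1\}$, and $N(c_3)=\{c_2,c_4\}$. So $G_{c_3}$ has the vertices $c_0,c_1,w,w'$. Its edges are exactly $c_0c_1,\ c_1w',\ w'w,\ wc_0$, for both possible $A'$, since $A=\{c_0\}$, $c_1\in A'$ and $c_0\notin A'$. It is a 4-cycle. So the link of $c_3$ in $\Delta_1$ consists of the two disjoint edges $\{c_0,w'\}$ and $\{c_1,w\}$. It is 1-dimensional and disconnected, contradicting CM.

This proves Proposition 8. Together with Section 7 and Proposition 2, **Theorem A is proved, and the answer to the question is yes.** $\blacksquare$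

## 10. Whiskered forests and the full classification

We prove Theorem B.

**Necessity.** For $n\ge5$ this is Theorem A. For $n\le4$ it is the enumeration in Section 2: the survivors are $K_2,K_3,K_4$ and the CM forests $2K_2,P_4$.

**Sufficiency.** For $K_n$, each $\Delta_k$ consists of all sets of size at most $2k-1$, a skeleton of a simplex. The graphs $\overline{P_n},\overline{C_n}$ are Proposition 2. It remains to show that all matching powers of a CM forest are CM.

The ring $S/I(G)$ is the tensor product over $K$ of the corresponding rings of the components of $G$. Depth and dimension both add in such tensor products, and depth never exceeds dimension. So a forest is CM if and only if all its components are. For trees we use the theorem of Villarreal (*Cohen–Macaulay graphs*, Manuscripta Math. 66 (1990)): *a tree with at least $2$ vertices is CM if and only if its vertices can be named $x_1,\dots,x_s,y_1,\dots,y_s$ with all $x_iy_i$ edges and all $y_i$ of degree $1$.*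

**Definition (whiskered forest).** A *whiskered forest* with $s$ pairs has vertices $x_i,y_i$ ($1\le i\le s$), edges $x_iy_i$, and edges $x_ix_j$ for $ij\in E(T)$, where $T$ is a forest on $\{1,\dots,s\}$. Example: for $s=2$ and $T$ an edge we get the path $y_1-x_1-x_2-y_2$.

So a CM forest without isolated vertices is a whiskered forest. Its matching number is $s$. We use the vertex names also for the variables. For any graph $G$ write $I_k(G)=I(G)^{[k]}$, with $I_0(G)$ the unit ideal and $I_k(G)=0$ for $k>\nu(G)$. Dropping an edge from a $k$-matching shows $I_k(G)\subseteq I_{k-1}(G)$ for $k\ge1$.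

**Proposition 12.** For a whiskered forest $G$ with $s\ge1$ pairs and $1\le k\le s$, the ring $S/I_k(G)$ is CM of dimension $s+k-1$.

The tool is the following principle.

$(\dagger)$ *Let $J$ be a monomial ideal and $f$ a variable. If $S/(J,f)$ is CM of dimension $d$, and $S/(J:f)$ is zero or CM of dimension $d$, then $S/J$ is CM of dimension $d$.*

This follows from the exact sequence $0\to S/(J:f)\xrightarrow{\ f\ }S/J\to S/(J,f)\to0$. The depth of the middle term is at least the minimum of the depths of the nonzero outer terms, and its dimension is the maximum of their dimensions. Both are $d$.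

Recall also that for a monomial ideal, $J:f$ is obtained by dividing by $f$ the generators divisible by $f$ and keeping the others. This is correct for any monomial generating set.

*Proof of Proposition 12.* Induction on $s$. For $s=1$, $I_1(G)=(x_1y_1)$ and the quotient of $K[x_1,y_1]$ is CM of dimension $1$. Let $s\ge2$. After renumbering, let $1$ be a vertex of $T$ of degree at most $1$. Let $G'=G-\{x_1,y_1\}$, a whiskered forest with $s-1$ pairs. Put $I=I_k(G)$, $P=I:x_1$, $d=s+k-1$.

**Step 1: setting $x_1=0$.** The vertex $y_1$ is isolated in $G-x_1$, so $(I,x_1)=(x_1)+I_k(G')$. In the quotient $y_1$ is a free variable. If $k\le s-1$, induction gives that it is CM of dimension $(s-1)+k-1+1=d$. If $k=s$, then $I_k(G')=0$, and it is a polynomial ring of dimension $2s-1=d$. By $(\dagger)$ with $f=x_1$, it remains to show that $S/P$ is CM of dimension $d$.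

**Step 2: $S/P$ when $1$ is isolated in $T$.** Sorting the $k$-matchings by whether they contain $x_1y_1$, we have $I=I_k(G')+x_1y_1I_{k-1}(G')$. So
$$P=I_k(G')+y_1I_{k-1}(G'),\qquad P:y_1=I_k(G')+I_{k-1}(G')=I_{k-1}(G').$$
The ring $S/(P:y_1)$ is zero if $k=1$. Otherwise, with the two free variables $x_1,y_1$, it is CM of dimension $(s-1)+(k-1)-1+2=d$. Also $(P,y_1)=(y_1)+I_k(G')$ has CM quotient of dimension $d$, by the computation of Step 1 with the roles of $x_1,y_1$ exchanged. Apply $(\dagger)$ with $f=y_1$.

**Step 3: the ideal $P$ when $1$ has a unique neighbor, say $2$, in $T$.** Let $G''=G-\{x_1,y_1,x_2,y_2\}$, which is empty or a whiskered forest with $s-2$ pairs. The vertex $y_2$ is isolated in $G'-x_2$, so $I_j(G'-x_2)=I_j(G'')$ for all $j\ge0$. A $k$-matching of $G$ either avoids $x_1$ (and then $y_1$), or contains $x_1y_1$, or contains $x_1x_2$. In the last case its other edges avoid $x_1,x_2$, hence also $y_1,y_2$, and lie in $G''$. So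
$$I=I_k(G')+x_1y_1I_{k-1}(G')+x_1x_2I_{k-1}(G''),$$
$$P=I_k(G')+y_1I_{k-1}(G')+x_2I_{k-1}(G'').\tag{5}$$
Since $I_k(G')$ and $I_{k-1}(G'')$ are contained in $I_{k-1}(G')$, we get $P:y_1=I_{k-1}(G')$. As in Step 2, its quotient is zero or CM of dimension $d$. By $(\dagger)$ with $f=y_1$, it remains to show that $S/(P,y_1)$ is CM of dimension $d$.

**Step 4: removing $G'$ from $(P,y_1)$.** We have
$$I_k(G'')\subseteq I_k(G')\subseteq I_k(G'')+x_2I_{k-1}(G'').$$
For the second inclusion: if a $k$-matching of $G'$ uses $x_2$, its other $k-1$ edges form a matching of $G'-x_2$, whose product lies in $I_{k-1}(G'')$. If it does not use $x_2$, it does not use $y_2$ either and is a $k$-matching of $G''$. Hence, by (5),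
$$(P,y_1)=(y_1)+B,\qquad B=I_k(G'')+x_2I_{k-1}(G'').$$
We work in $S/(y_1)$, a polynomial ring in $2s-1$ variables.

**Step 5: the quotient by $B$.** If $k=s$, then $k-1>s-2=\nu(G'')$, so $B=0$ and the quotient has dimension $2s-1=d$.

Let $k\le s-1$. First, $B:x_2=I_k(G'')+I_{k-1}(G'')=I_{k-1}(G'')$. Its quotient is zero if $k=1$. If $k\ge2$, then $1\le k-1\le s-2$, and by induction the quotient is CM of dimension $(s-2)+(k-1)-1+3=d$, where the three extra variables are $x_1,x_2,y_2$. Second, $(B,x_2)=(x_2)+I_k(G'')$, with extra variables $x_1,y_2$ in the quotient. If $k\le s-2$, it is CM of dimension $(s-2)+k-1+2=d$ by induction. If $k=s-1$, then $I_k(G'')=0$ and the quotient has dimension $2s-2=d$. Apply $(\dagger)$ with $f=x_2$ in $S/(y_1)$: the quotient by $B$ is CM of dimension $d$.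

So $S/(P,y_1)$ is CM of dimension $d$, hence so are $S/P$ (Step 3) and $S/I$ (Step 1). $\square$

This completes the proof of Theorem B. $\blacksquare$
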